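# Interior vertices in the bounded part of a tropical linear space

## 1. A tropical line in three-space with two vertices

Take the six pairs $B\subset\{0,1,2,3\}$ and give them the numbers $\mu(\{0,1\})=1$ and $\mu(B)=0$ for the other five. For $u\in\mathbb R^4$ write $u(B)=\sum_{e\in B}u_e$ and look at the pairs that minimize $\mu(B)-u(B)$. Keep those $u$ for which every index $0,1,2,3$ lies in at least one minimizing pair. Adding a constant to all coordinates of $u$ changes nothing, so we work in $V=\mathbb R^4/\mathbb R(1,1,1,1)$, which has dimension $3$.

At $v=(0,0,0,0)$ the minimizers are all pairs except $01$, so every index occurs. At $w=(1,1,0,0)$ the values $\mu(B)-u(B)$ are $-1$ for $01,02,03,12,13$ and $0$ for $23$, and again every index occurs. At $(t,t,0,0)$ with $0<t<1$ the minimizers are $02,03,12,13$. At $(0,0,s,0)$ with $s>0$ they are $02,12,23$, and at $(0,0,0,s)$ they are $03,13,23$. At $w+(s,0,0,0)$ they are $01,02,03$, and at $w+(0,s,0,0)$ they are $01,12,13$. So we see a tropical line $L$: two vertices $v,w$, a bounded edge $e$ between them, two rays from $v$ and two rays from $w$.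

Now attach to each face its tangent space and do linear algebra with the bounded faces only.

* With one copy of $\mathbb R$ on each bounded face, we get $\mathbb R^2\to\mathbb R$, $(x_v,x_w)\mapsto x_w-x_v$. The kernel is $\mathbb R$ and the cokernel is $0$.
* With the tangent space on each bounded face, we get $0\to T(e)=\mathbb R$. The cohomology is $\mathbb R$, in degree $1$.

If $p$ is the exterior power of the tangent space that we use ($p=0$ or $1$), the cohomology sits exactly in degree $q=p$. Now use all faces, rays included.

* With $\mathbb R$ on each face, we get $\mathbb R^2\to\mathbb R^5$. On a ray at $v$ the image is $\pm x_v$, and on a ray at $w$ it is $\pm x_w$. So the map is injective, and the cohomology is $\mathbb R^3$, in degree $1$.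
* With tangent spaces, we get $0\to\mathbb R^5$, again only in degree $1$.

In the second version everything sits in the top degree. Does this pattern persist in higher dimension? The rest of the lecture makes the question precise and answers it.

## 2. Valuated matroids, dual faces, and the sheaves $W^p$

**Definition (valuated matroid).** Let $E$ be a finite set, $|E|=n+1$. A valuated matroid of rank $r$ on $E$ is a function $\mu$ from the $r$-subsets of $E$ to $\mathbb R\cup\{\infty\}$, not identically $\infty$, such that for all $B,B'$ with finite value and all $i\in B\setminus B'$ there is $j\in B'\setminus B$ with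
$$\mu(B)+\mu(B')\ \ge\ \mu(B-i+j)+\mu(B'-j+i).$$
The sets with finite value are the bases of the underlying matroid $M$. We always assume that $M$ has no loops. We call $\mu$ realizable if $\mu(B)$ is the valuation of the maximal minor with column set $B$ of some $r\times(n+1)$ matrix of rank $r$ over a valued field; such a function always satisfies the exchange condition.

Section 1 is the case $r=2$, $n=3$, with $M$ uniform.

**Definition (tropical linear space).** Put $V=\mathbb R^E/\mathbb R\mathbf 1$, so that $V^*=\{x\in\mathbb R^E:\sum x_e=0\}$. For $u\in\mathbb R^E$ let $M_u$ be the matroid whose bases are the $B$ that minimize $\mu(B)-u(B)$. Then $L=\{u:M_u\text{ is loopless}\}/\mathbb R\mathbf 1$. (The opposite sign convention replaces $L$ by $-L$ and changes nothing below.) It is pure of dimension $d=r-1$.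

The polyhedral structure on $L$ is fixed as follows. Let $P=\operatorname{conv}\{e_B: B\text{ basis of }M\}$ be the matroid polytope, where $e_B=\sum_{i\in B}e_i$. The polytopes $P_N=\operatorname{conv}\{e_B:B\text{ basis of }N\}$, for the matroids $N$ of the form $M_u$ and hence for their faces, are the cells of the regular subdivision of $P$ induced by $\mu$. For each loopless cell $N$ there is a face
$$\sigma_N=\{u:\text{every basis of }N\text{ is a basis of }M_u\}/\mathbb R\mathbf 1,$$
with relative interior $\{u:M_u=N\}$, and $N\mapsto\sigma_N$ is an inclusion-reversing bijection from loopless cells to faces of $L$. No further refinement is allowed. Near a point of the relative interior, $\sigma_N$ is cut out by the equations "$\mu(B)-u(B)$ is the same for all bases $B$ of $N$". Write $T(\sigma)\subseteq V$ for the linear space parallel to $\sigma$, and $\operatorname{lin}(P_N)\subseteq V^*$ for the span of differences of points of $P_N$. Then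
$$T(\sigma_N)=\{v: v(B)\text{ constant on bases }B\text{ of }N\}=\operatorname{lin}(P_N)^\perp,\qquad \dim\sigma_N=n-\dim P_N. \tag{1}$$
In Section 1, $P$ is an octahedron, cut into two square pyramids (dual to $v$ and $w$) along a square (dual to $e$); the rays are dual to triangles.

**Definition (the sheaves $W^p$ and their cohomology).** Let $\Pi$ be a polyhedral complex in $V$. For $p\ge0$ put $W^p(\sigma)=\bigwedge^pT(\sigma)$, with the map $W^p(\sigma)\to W^p(\tau)$ induced by $T(\sigma)\subseteq T(\tau)$ whenever $\sigma\subseteq\tau$. Orient every face, and let $[\sigma:\tau]=\pm1$ be the incidence sign of a facet $\sigma$ of $\tau$. Set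
$$C^q(\Pi;W^p)=\bigoplus_{\sigma\text{ bounded},\ \dim\sigma=q}W^p(\sigma),\qquad C^q_c(\Pi;W^p)=\bigoplus_{\dim\sigma=q}W^p(\sigma).$$
The differential $\delta$ is $\sum[\sigma:\tau]\,(W^p(\sigma)\to W^p(\tau))$ over facet pairs; in $C^\bullet$ both faces must be bounded, in $C_c^\bullet$ all pairs are used. The cohomologies are $H^q(\Pi;W^p)$ and $H^q_c(\Pi;W^p)$. Changing orientations gives isomorphic complexes.

Lars Kastner, Kristin Shaw and Anna-Lena Winz, in "Cellular sheaf cohomology in Polymake" (arXiv:1612.09526, 2016), state the following.

**Conjecture.** Let $L\subset\mathbb R^n$ be a tropical linear space of dimension $d$. Then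
$$H^q(L;W^p)=0\ \text{ if }p\ne q,\qquad\text{and}\qquad H^q_c(L;W^p)=0\ \text{ if }q\neq d.$$

Here $\mathbb R^n$ is identified with $\mathbb R^{n+1}/\mathbb R\mathbf 1$. We shall prove that the conjecture is false, and find the exact range in which its first half fails.

**Theorem A.** For all integers $1\le p\le q\le d$ there is a realizable tropical linear space $L$ of dimension $d$ in $\mathbb R^n$, $n=d+\frac{(q+1)(q+2)}2$, with underlying uniform matroid and $H^q(L;W^p)\ne0$. Taking $p<q$ (for example $p=1$, $q=2$) shows that the conjecture is false for every $d\ge2$. For $d=2$, $n=8$ one gets $L$ with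
$$H^1(L;W^1)\cong\mathbb R,\qquad H^2(L;W^1)\cong\mathbb R.$$

**Theorem B.** Let $p\ne q$ and $d\ge0$. Then $H^q(L;W^p)=0$ for all $d$-dimensional tropical linear spaces $L$ if and only if $q<p$, or $q>d$, or $p=0$. In particular the first half of the conjecture holds for all $L$ of dimension $d$ if and only if $d\le1$.

**Theorem C.** For every $L$ of dimension $d$ and every $q\ne d$: $H^q_c(L;W^p)=0$ if $p=0$, or $p\ge d$, or $q<p$, or $p=q=1$. Hence the second half of the conjecture is true for $d\le2$.

The second half in the remaining cases ($d\ge3$, $0<p<d$) is not decided here. The conjecture asserts both halves, so this does not affect the disproof.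

One elementary fact will be used in every later section: it reads off the unbounded directions of a face.

**Lemma 1.** A vector $v$ is a recession direction of $\sigma_N$ if and only if every basis of $N$ maximizes $v(\cdot)$ among all bases of $M$.

*Proof.* Suppose $u+tv\in\sigma_N$ for all $t\ge0$. For a basis $B$ of $N$ and any basis $B'$ of $M$ we have $\mu(B)-u(B)-tv(B)\le\mu(B')-u(B')-tv(B')$. Divide by $t$ and let $t\to\infty$: $v(B)\ge v(B')$. Conversely, if every basis of $N$ maximizes $v$, then for $u\in\sigma_N$ a basis $B$ of $N$ minimizes $\mu-u$ and also $-tv$, hence $\mu-u-tv$, so $u+tv\in\sigma_N$. $\square$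

## 3. Planes: peeling polygons, and tent functions

Which groups could be nonzero off the diagonal when $d=2$? If $q<p$, then $\bigwedge^pT(\sigma)=0$ for $\dim\sigma=q$; if $q>2$ there are no faces. If $p=0$ the question is about the topology of the bounded part, and Section 7 shows that nothing goes wrong. What is left is $(p,q)=(1,2)$: is
$$\delta:\bigoplus_{\text{bounded edges }e}T(e)\ \longrightarrow\bigoplus_{\text{bounded polygons }\tau}T(\tau)$$
surjective? Let us study this map for any finite complex $\mathcal K$ of convex polygons.

For one $k$-gon the map is $\mathbb R^k\to\mathbb R^2$. Two adjacent edges already span the plane, so it is surjective. This suggests a proof of vanishing: remove polygons one at a time.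

**Lemma 2 (peeling).** Suppose the polygons of $\mathcal K$ can be listed as $\tau_1,\dots,\tau_m$ so that each $\tau_i$ has two non-parallel edges that are not edges of any of $\tau_{i+1},\dots,\tau_m$. Then $H^2(\mathcal K;W^1)=0$.

*Proof.* We show by induction on $i$ that $T(\tau_1)\oplus\dots\oplus T(\tau_i)$ lies in the image of $\delta$. Let $\omega\in T(\tau_i)$. Write $\omega$ as a combination of the two edge vectors, and choose the cochain on these two edges whose coboundary has component $\omega$ at $\tau_i$. Its other components lie in some $T(\tau_j)$ with $j<i$, and these are in the image already. $\square$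

The lemma handles, say, two triangles that share an edge: each has two free edges. It cannot even start if every polygon has at most one free edge. The smallest picture of this kind that will matter to us is a hexagon cut into six triangles around its center: each triangle has exactly one edge on the boundary.

**The hexagon, by hand.** There are $7$ vertices, $12$ edges and $6$ triangles, so $\dim C^0(W^1)=0$, $\dim C^1(W^1)=12$, $\dim C^2(W^1)=6\cdot2=12$. For each edge $e$ let $v_e$ be its edge vector, directed according to its orientation. A $1$-cochain is $(\alpha_ev_e)_e$, and it is a cocycle when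
$$\sum_{e\subset\Delta}[e:\Delta]\,\alpha_ev_e=0\quad\text{for every triangle }\Delta.$$
The signed edge vectors $[e:\Delta]v_e$ of a triangle run around it, so they sum to $0$. Since two of them are independent, this is the only linear relation up to scale. So $\alpha$ is constant on the three edges of each triangle. Cyclically adjacent triangles share an edge, and every edge lies in a triangle, so $\alpha$ is constant. Hence $\dim H^1(W^1)=1$, the rank of $\delta$ is $11$, and $\dim H^2(W^1)=12-11=1$. The map is not surjective.

What is the functional on $C^2$ that detects the cokernel? A functional is a family of covectors $\xi_\tau\in T(\tau)^*$, and it kills all coboundaries exactly when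
$$\sum_{\tau\supset e}[e:\tau]\;\xi_\tau|_{T(e)}=0\quad\text{for every edge }e.$$
Suppose that $\mathcal K$ subdivides a polygon in the plane and all cells $\tau$ carry the orientation of the plane. Let $g$ be a continuous function, affine on each cell and zero on the boundary, and put $\xi_\tau=dg|_\tau$. At an interior edge the two restrictions agree, because $g$ is continuous, and the two signs are opposite. At a boundary edge $dg|_{T(e)}=0$. So each such $g$ gives a functional on $H^2(\mathcal K;W^1)$, which is nonzero unless $g=0$. On the hexagon, take the tent function: $1$ at the center, $0$ on the boundary.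

So we want two things. First, a tropical plane whose bounded part is the hexagon with its center as a vertex. This must happen in the structure dual to the matroid subdivision; we may not insert the vertex ourselves. Second, for general $p$, a substitute for $dg$ that is a $p$-form on each cell. For the first we need a class of tropical linear spaces whose bounded part can be seen in a space of small dimension.

## 4. The bounded part of $L$ for a matrix $[\,I\mid A\,]$

Let $A=(a_{ij})$ be a real $r\times m$ matrix, $r,m\ge1$. Put $E=R\sqcup\{c_1,\dots,c_m\}$ with $R=\{1,\dots,r\}$, and let $\hat A$ be the $r\times E$ matrix with $\hat A_{ii}=0$, $\hat A_{ii'}=\infty$ for $i\neq i'$ in $R$, and $\hat A_{i,c_j}=a_{ij}$. For an $r$-subset $B$ of $E$ set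
$$\mu(B)=\min_{\varphi:[r]\to B\text{ bijective}}\ \sum_i\hat A_{i,\varphi(i)}.$$

**Realizability.** Take $x_{ie}\in\mathbb C$ algebraically independent over $\mathbb Q$ and the matrix with entries $x_{ie}t^{\hat A_{ie}}$ (entry $0$ where $\hat A_{ie}=\infty$), over Puiseux series if $A$ is rational and over Hahn series in general. Its minor at $B$ is $\sum_\varphi\pm\prod_ix_{i\varphi(i)}\,t^{\sum_i\hat A_{i\varphi(i)}}$. Distinct $\varphi$ give distinct monomials in the $x_{ie}$, so the leading terms cannot cancel, and the valuation of the minor is $\mu(B)$. So $\mu$ is a realizable valuated matroid. It is finite on every $r$-subset $B$: match each row in $B\cap R$ to itself, and the other $r-|B\cap R|$ rows arbitrarily to the $r-|B\cap R|$ elements $c_j\in B$. So the underlying matroid is the uniform matroid $U_{r,r+m}$. Write $L_A$ for the tropical linear space; its dimension is $r-1$.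

**Lemma 3.** A face $\sigma_N$ of $L_A$ is bounded if and only if $N$ has no coloop.

*Proof.* If $e$ is a coloop of $N$, then every basis of $N$ maximizes $v=e_e$, and $e_e\notin\mathbb R\mathbf 1$ because $|E|\ge2$. By Lemma 1, $\sigma_N$ is unbounded. Conversely, let $N$ have no coloops (and no loops, as $\sigma_N$ is a face of $L_A$) and suppose that $v\notin\mathbb R\mathbf 1$ is a recession direction. By Lemma 1 all bases of $N$ maximize $v$ among all $r$-subsets of $E$. Let $S\subsetneq E$ be the nonempty set where $v$ is maximal. If $|S|\le r$, every maximizer contains $S$, so the elements of $S$ are coloops of $N$. If $|S|\ge r$, every maximizer lies in $S$, so the elements outside $S$ are loops of $N$. Both are impossible. $\square$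

**Definition (type).** For $y\in\mathbb R^r$ let $u(y)\in\mathbb R^E$ have coordinates $u(y)_i=-y_i$ for $i\in R$ and $u(y)_{c_j}=\min_k(a_{kj}-y_k)$. The type of $y$ records where these minima are attained:
$$G(y)=\{(i,j):a_{ij}-y_i=\min_k(a_{kj}-y_k)\}.$$
Let $\mathcal P_A=\{y\in\mathbb R^r/\mathbb R\mathbf 1:\text{ every row }i\text{ has some }j\text{ with }(i,j)\in G(y)\}$.

Since $u(y+s\mathbf 1)=u(y)-s\mathbf 1$, everything is well defined modulo $\mathbf 1$. By definition each column $j$ occurs in $G(y)$; the condition for $\mathcal P_A$ is that each row occurs.

*Example.* Let $r=2$ with columns $(-1,0)$, $(0,-1)$, $(0,0)$, and put $x=y_1-y_2$. In the first column row $1$ attains the minimum iff $x\ge-1$ and row $2$ iff $x\le-1$. In the second column row $1$ does iff $x\ge1$, row $2$ iff $x\le1$. In the third, row $1$ does iff $x\ge0$, row $2$ iff $x\le0$. So row $1$ occurs iff $x\ge-1$, row $2$ occurs iff $x\le1$, and $\mathcal P_A$ is the segment $-1\le x\le1$. The types change at $x=-1,0,1$, so the segment is cut into two edges at $x=0$. For $y=(x,0)$ in $\mathcal P_A$ we have $u(y)=(-x,0;\,-1-x,\,-1,\,\min(-x,0))$, a path in $\mathbb R^5/\mathbb R\mathbf 1$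 that bends at $x=0$. The next proposition says that this path is the bounded part of $L_A$.

**Proposition 4.** The map $y\mapsto u(y)$ is a bijection from $\mathcal P_A$ onto the union of the bounded faces of $L_A$, and for $y,y'\in\mathcal P_A$ we have $M_{u(y)}=M_{u(y')}$ if and only if $G(y)=G(y')$. For each type $\Gamma$ that occurs on $\mathcal P_A$, $u$ is affine and injective on $\bar{\mathcal P}_\Gamma=\{y:G(y)\supseteq\Gamma\}$, and the bounded faces of $L_A$ are exactly the sets $u(\bar{\mathcal P}_\Gamma)$. Consequently $C^\bullet(L_A;W^p)\cong C^\bullet(\mathcal K_A;W^p)$, where $\mathcal K_A=\{\bar{\mathcal P}_\Gamma\}$ is a polytopal complex in $\mathbb R^r/\mathbb R\mathbf 1$.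

*Proof.* **Step (a): the matroid $M_{u(y)}$.** This step computes $M_{u(y)}$ from $G(y)$. Let $u=u(y)$. Then
$$\hat A_{ie}-u_e\ge y_i\quad\text{for all }i,e,\tag{2}$$
with equality iff $e=i$, or $e=c_j$ with $(i,j)\in G(y)$. Indeed for $e=i$ the left side is $0+y_i$; for $e\in R\setminus i$ it is $\infty$; for $e=c_j$ it is $a_{ij}-\min_k(a_{kj}-y_k)\ge y_i$. Call the pairs with equality tight. Summing (2) over a bijection $\varphi:[r]\to B$ gives $\sum_i\hat A_{i\varphi(i)}-u(B)\ge\sum y_i$, with equality iff all pairs $(i,\varphi(i))$ are tight. The identity onto $R$ is tight. So $\min_B(\mu(B)-u(B))=\sum y_i$, and the bases of $M_u$ are the images of the injections $[r]\to E$ all of whose pairs are tight.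

A tight pair whose second entry is $k\in R$ must be $(k,k)$. Hence $R$ is a basis, and $R-i+c_j$ is a basis iff $(i,j)\in G(y)$, because the rows $k\ne i$ are forced to go to themselves. So $M_u$ determines $G(y)$; and $G(y)$ determines the tight pairs, hence $M_u$. The matroid $M_u$ is loopless, since each $c_j$ has some $(i,j)\in G(y)$. No $c_j$ is a coloop, since $R$ is a basis. Finally, $i\in R$ fails to be a coloop iff $(i,j)\in G(y)$ for some $j$: a basis that avoids $i$ comes from an injection with tight pairs that sends row $i$ to some $c_j$, and conversely $R-i+c_j$ avoids $i$.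

So $u(y)\in L_A$ for every $y$, and by Lemma 3, $u(y)$ lies in the relative interior of a bounded face iff $y\in\mathcal P_A$.

**Step (b): every bounded face is reached.** Let $M_u$ have no loops and no coloops. We must find $y$ with $u=u(y)$, and linear programming duality provides it. Put $w_{ie}=\hat A_{ie}-u_e$ for the finite entries, and minimize $\sum w_{ie}x_{ie}$ subject to $x\ge0$, $\sum_ex_{ie}=1$ for each $i$, and $\sum_ix_{ie}\le1$ for each $e$. The feasible set is a nonempty polytope. The constraint matrix is the incidence matrix of a bipartite graph, so it is totally unimodular, and the vertices are the $0/1$ points, i.e. injections $[r]\to E$. So the optimum is $\min_B(\mu(B)-u(B))$, and the images of optimal injections are exactly the bases of $M_u$. The dual program is to maximize $\sum y_i-\sum z_e$ subject to $z\ge0$ and $y_i-z_e\le w_{ie}$. Let $(y,z)$ be an optimal dual solution.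

No $e$ is a coloop, so some optimal injection misses $e$; there $\sum_ix_{ie}=0<1$, and complementary slackness gives $z_e=0$. No $e$ is a loop, so some optimal injection sends some row $i$ to $e$; there $x_{ie}>0$, and complementary slackness gives $y_i=w_{ie}$. Together with $y_i\le w_{ie}$ for all $i$ this says
$$u_e=\min_i(\hat A_{ie}-y_i)\quad\text{for every }e,$$
which is $u=u(y)$ (for $e=i\in R$ the only finite term is $-y_i$). By step (a), $y\in\mathcal P_A$.

**Step (c): cells and tangent spaces.** It remains to match faces with cells. The map $u$ is injective modulo $\mathbf 1$: look at the $R$-coordinates. Let $\Gamma$ be a type that occurs on $\mathcal P_A$. Every row occurs in $\Gamma$, so $\bar{\mathcal P}_\Gamma\subseteq\mathcal P_A$. On $\bar{\mathcal P}_\Gamma$ the map $u$ is affine: $u_{c_j}=a_{ij}-y_i$ for any chosen $(i,j)\in\Gamma$. The set $\{G=\Gamma\}$ is nonempty and given by the equations $a_{ij}-y_i=a_{i'j}-y_{i'}$ for $(i,j),(i',j)\in\Gamma$ and the strict inequalities $a_{ij}-y_i<a_{kj}-y_k$ for $(i,j)\in\Gamma$, $(k,j)\notin\Gamma$. So its closure is given by the corresponding weak inequalities, and that is $\bar{\mathcal P}_\Gamma$.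 By (a) and (b), the relative interiors of the bounded faces of $L_A$ are exactly the sets $u(\{G=\Gamma\})$. Since $u$ is affine and injective on $\bar{\mathcal P}_\Gamma$, the closures are the sets $u(\bar{\mathcal P}_\Gamma)$.

The bounded faces of $L_A$ form a polytopal complex, so its preimage $\mathcal K_A$ is one too. The linear part of $u$ on a cell is an isomorphism from its tangent space to that of the image. For a cell inside a larger cell these isomorphisms are compatible, since $u$ is affine on the larger one. Transport the orientations; then the incidence signs agree, and the complexes are isomorphic. $\square$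

To reach every dimension $d\ge q$ we need a way to raise $\dim L_A$ without changing the bounded part.

**Lemma 5.** Let $A'$ arise from $A$ by appending a copy of row $1$ as row $r+1$. Then $\mathcal P_{A'}=\{(y,y_1):y\in\mathcal P_A\}$, with the same decomposition into types. So $\mathcal K_{A'}\cong\mathcal K_A$ by a linear map, while $\dim L_{A'}=\dim L_A+1$.

*Proof.* If $y_1>y_{r+1}$, then $a_{1j}-y_1<a_{1j}-y_{r+1}$ for all $j$, so row $r+1$ never attains a minimum and the point is not in $\mathcal P_{A'}$. Symmetrically if $y_1<y_{r+1}$. So $y_{r+1}=y_1$ on $\mathcal P_{A'}$. For such points the column minima are those of $A$, and $G_{A'}(y,y_1)=G_A(y)\cup\{(r+1,j):(1,j)\in G_A(y)\}$. Every row occurs on the left iff every row occurs in $G_A(y)$, and inclusions of types correspond. $\square$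

## 5. A matrix whose bounded part is a triangulated polytope

We now design $A$ so that $\mathcal K_A$ is the hexagon around its center, and its analogue in every dimension. One block of columns cuts out the polytope, and a second block cuts it along the hyperplanes $y_a=y_b$.

Let $q\ge1$ and $s=q+1$. Let $A_s$ be the $s\times\bigl(s+\binom s2\bigr)$ matrix with columns
$$b_k=-e_k\quad(1\le k\le s),\qquad p_{ab}=\sum_{k\ne a,b}e_k\quad(1\le a<b\le s).$$
For $s=2$ this is the example before Proposition 4. For $s=3$,
$$[\,I\mid A_3\,]=\left[\begin{array}{ccc|ccc|ccc}0&\infty&\infty&-1&0&0&0&0&1\\ \infty&0&\infty&0&-1&0&0&1&0\\ \infty&\infty&0&0&0&-1&1&0&0\end{array}\right].$$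

**Lemma 6.** Let $A=A_s$. Then $\mathcal P_A$ is the full-dimensional polytope
$$Q=\{y\in\mathbb R^s/\mathbb R\mathbf 1:\ y_j-y_i\le1\ \text{ for all }i,j\},\qquad\dim Q=q,$$
and $\mathcal K_A$ is a triangulation of $Q$. Its simplices have vertex sets $\{e_{S_1},\dots,e_{S_{l-1}}\}$ with $l\ge2$, or $\{0,e_{S_1},\dots,e_{S_{l-1}}\}$ with $l\ge1$, for chains $\emptyset\ne S_1\subsetneq\dots\subsetneq S_{l-1}\subsetneq[s]$. The $q$-simplices are
$$\Delta_\pi=\{y_{\pi(1)}\ge\dots\ge y_{\pi(s)}\ge y_{\pi(1)}-1\},\qquad\pi\in S_s.$$
A $(q-1)$-simplex that contains $0$ lies in exactly two $q$-simplices, on its two sides. A $(q-1)$-simplex that does not contain $0$ lies in exactly one, and on it $\max y-\min y=1$.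

*Proof.* **Step 1: membership in $G(y)$.** We write out when each entry attains its column minimum. In column $b_k$ the values are $-1-y_k$ in row $k$ and $-y_i$ in the other rows. In column $p_{ab}$ they are $-y_a$, $-y_b$, and $1-y_c$ in the other rows. So:

* $(k,b_k)\in G(y)$ iff $y_j-y_k\le1$ for all $j$;
* for $i\ne k$, $(i,b_k)\in G(y)$ iff $y_i\ge y_k+1$ and $y_i\ge y_j$ for all $j\ne k$;
* $(a,p_{ab})\in G(y)$ iff $y_a\ge y_b$ and $y_a\ge y_k-1$ for all $k\ne a,b$, and symmetrically for $(b,p_{ab})$;
* for $c\ne a,b$, $(c,p_{ab})\in G(y)$ iff $y_c\ge y_a+1$, $y_c\ge y_b+1$ and $y_c\ge y_k$ for all $k\ne a,b$.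

**Step 2: $\mathcal P_A=Q$.** In each of the four cases, if row $i$ occurs then $y_i\ge y_j-1$ for all $j$. Conversely, if $y_i\ge y_j-1$ for all $j$, then $(i,b_i)\in G(y)$ and row $i$ occurs. So all rows occur iff $y\in Q$.

**Step 3: types on $Q$.** On $Q$ all differences are at most $1$, so the list simplifies: $(k,b_k)$ is always in $G(y)$; $(i,b_k)$ with $i\ne k$ is in $G(y)$ iff $y_i-y_k=1$ (then $y_i=y_k+1\ge y_j$ automatically); $(a,p_{ab})$ is in $G(y)$ iff $y_a\ge y_b$, and $(b,p_{ab})$ iff $y_b\ge y_a$; and $(c,p_{ab})$ is in $G(y)$ iff $y_c-y_a=y_c-y_b=1$. On $Q$, the equation $y_i-y_k=1$ holds iff $\max y-\min y=1$, $y_i$ is maximal and $y_k$ is minimal. So knowing $G(y)$ is the same as knowing the total preorder of the coordinates of $y$, with blocks $B_1>\dots>B_l$, together with whether $\max y-\min y$ equals $1$ or is less than $1$.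

**Step 4: the cells.** Fix such data and put $S_t=B_1\cup\dots\cup B_t$. Let $\lambda_t>0$ be the gap between the values on $B_t$ and $B_{t+1}$. Then $y=\sum_{t<l}\lambda_te_{S_t}$ modulo $\mathbf 1$, and $\max y-\min y=\sum_t\lambda_t$. The vectors $e_{S_1},\dots,e_{S_{l-1}}$ are linearly independent modulo $\mathbf 1$, since the $S_t$ form a chain of nonempty proper subsets. The points with $\lambda_t>0$ and $\sum\lambda_t=1$ (possible only for $l\ge2$) form an open simplex with vertices $e_{S_1},\dots,e_{S_{l-1}}$; those with $\lambda_t>0$ and $\sum\lambda_t<1$ form an open simplex with vertices $0,e_{S_1},\dots,e_{S_{l-1}}$. The closed cells are the closures.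

**Step 5: walls.** A $q$-simplex needs $q+1$ vertices, so it contains $0$ and comes from a full chain of $q=s-1$ sets, i.e. from an ordering $\pi$ of $[s]$; this is $\Delta_\pi$. A $(q-1)$-simplex containing $0$ comes from a chain of $q-1$ sets: one block is a pair $\{a,b\}$, the others are single elements. The missing set can be inserted in exactly two ways, and the two $q$-simplices lie in $y_a\ge y_b$ and $y_b\ge y_a$, on the two sides of the hyperplane $y_a=y_b$ through the wall. A $(q-1)$-simplex not containing $0$ comes from a full chain with $\sum\lambda_t=1$. It lies in exactly one $\Delta_\pi$, and on it $\max y-\min y=1$. $\square$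

For $s=3$, use the coordinates $(y_1-y_3,\,y_2-y_3)$. Then $Q$ is the hexagon with vertices, in cyclic order,
$$e_1=(1,0),\quad e_{12}=(1,1),\quad e_2=(0,1),\quad e_{23}=(-1,0),\quad e_3=(-1,-1),\quad e_{13}=(0,-1),$$
cut into six triangles around $0$. The columns $p_{ab}$ are needed. With the $b_k$ alone, Step 2 still gives $\mathcal P_A=Q$, but by Step 3 the type on the whole interior of $Q$ is $\{(k,b_k)\}$, so $\mathcal K_A$ has $Q$ as its single maximal cell. For $s=3$ this is a single hexagon, whose $H^2(W^1)$ is zero by Section 3.

## 6. Tents and wedge products: proof of Theorem A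

Let $1\le p\le q\le d$ and $s=q+1$. Let $A'$ be $A_s$ with row $1$ repeated $d-q$ additional times, and $L=L_{A'}$. Then $A'$ has $d+1$ rows, so $\dim L=d$; the underlying matroid is uniform and $L$ is realizable (Section 4); and
$$n=(d+1)+s+\tbinom s2-1=d+\tfrac{(q+1)(q+2)}2 .$$
By Proposition 4 and Lemma 5, $H^\bullet(L;W^p)=H^\bullet(\mathcal K;W^p)$ with $\mathcal K=\mathcal K_{A_s}$, the triangulation of Lemma 6. Since $\dim\mathcal K=q$, we have $C^{q+1}(\mathcal K;W^p)=0$, so $H^q(\mathcal K;W^p)=C^q/\delta C^{q-1}$. It suffices to find a nonzero functional on $C^q$ that vanishes on coboundaries.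

**Step 1: the functions $g_k$.** In Section 3 the covector on each triangle was $dg_0$ with $g_0$ the tent function. For a $p$-form we need $p-1$ more functions, and these must agree across interior walls. The symmetry of the triangulation supplies them. Let $y_{(1)}\ge\dots\ge y_{(s)}$ be the sorted coordinates of $y$, and on $Q$ put
$$g_0=1-(y_{(1)}-y_{(s)}),\qquad g_k=y_{(k)}-y_{(k+1)}\quad(1\le k\le q).$$
They are well defined modulo $\mathbf 1$ and continuous on $Q$. On $\Delta_\pi$ they are affine and are the barycentric coordinates: $y=\sum_{k\ge1}g_ke_{S_k}$ with $S_k=\{\pi(1),\dots,\pi(k)\}$, and $g_0=1-\sum_{k\ge1}g_k$ is the coordinate of the vertex $0$. So $g_0$ is $1$ at $0$ and $0$ at the other vertices, and $g_k$ is $1$ at the vertices $e_S$ with $|S|=k$ and $0$ at all others.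

**Step 2: the functional.** The only linear relation among $dg_0,\dots,dg_q$ on $T(\Delta_\pi)$ is, up to scale, that they sum to $0$. So $dg_0,\dots,dg_{q-1}$ are linearly independent, and since $p\le q$,
$$\xi^\pi:=\bigl(dg_0\wedge dg_1\wedge\dots\wedge dg_{p-1}\bigr)\big|_{\Delta_\pi}\in\textstyle\bigwedge^pT(\Delta_\pi)^*$$
is nonzero. Orient all $\Delta_\pi$ by one fixed orientation of $\mathbb R^s/\mathbb R\mathbf 1$ and define
$$\Phi:C^q(\mathcal K;W^p)\to\mathbb R,\qquad\Phi(\omega)=\sum_\pi\langle\xi^\pi,\omega_\pi\rangle.$$
It is nonzero: take $\omega$ supported on one $\Delta_\pi$ with $\langle\xi^\pi,\omega_\pi\rangle\ne0$.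

**Step 3: $\Phi$ vanishes on coboundaries.** It is enough to test $\delta\omega$ for $\omega\in\bigwedge^pT(\sigma)$ and a single $(q-1)$-simplex $\sigma$.

If $0\in\sigma$, then $\sigma$ lies in exactly two $q$-simplices $\Delta_\pi,\Delta_{\pi'}$, on opposite sides, so $[\sigma:\Delta_\pi]=-[\sigma:\Delta_{\pi'}]$. The $g_k$ are continuous, so their restrictions to $\sigma$ from both sides are the same functions, and $\langle\xi^\pi,\omega\rangle=\langle\xi^{\pi'},\omega\rangle$. The two contributions to $\Phi(\delta\omega)$ cancel.

If $0\notin\sigma$, then $\sigma$ lies in one $\Delta_\pi$ only. On $\sigma$ we have $\max y-\min y=1$, so $g_0=0$ there and $dg_0|_{T(\sigma)}=0$. Since $p\ge1$, the factor $dg_0$ is present in $\xi^\pi$, and $\Phi(\delta\omega)=\pm\langle\xi^\pi,\omega\rangle=0$.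

So $\Phi$ induces a nonzero functional on $H^q(\mathcal K;W^p)$, and $H^q(L;W^p)\ne0$.

**Step 4: the case $d=q=2$, $p=1$.** Here $n=2+6=8$ and $\mathcal K$ is the hexagon cut into six triangles around its center. The computation in Section 3 gives $H^1(L;W^1)\cong\mathbb R$ and $H^2(L;W^1)\cong\mathbb R$. Since $(p,q)=(1,2)$ is off the diagonal, the conjecture fails for the $3\times9$ matrix displayed above. For every $d\ge2$ the triple $(1,2,d)$ is allowed, so it fails in every dimension $d\ge 2$. This proves Theorem A. $\blacksquare$

## 7. Constant coefficients and the pair $(P,\partial P)$: proof of Theorem B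

If $q>d$ then $C^q=0$. If $q<p$ then $\bigwedge^pT(\sigma)=0$ for $\dim\sigma=q$. If $p\ne q$ and none of $q<p$, $q>d$, $p=0$ holds, then $1\le p<q\le d$, and vanishing fails for some $L$ by Theorem A. Pairs with $1\le p<q\le d$ exist iff $d\ge2$. So all that remains is to show
$$H^q(L;W^0)=0\quad\text{for all }q>0\text{ and all }L.$$
The plan is to identify the cochains of $L$ with the chains of the dual subdivision of $P$. For that we need to compare incidence signs.

**Step 1: comparing signs.** Let $\sigma=\sigma_N$, and write $P_\sigma=P_N$. If $\sigma$ is a facet of $\tau$ in $L$, then by (1) and the reversal of inclusions $P_\tau$ is a facet of $P_\sigma$, and conversely. Incidence signs use the convention "outward normal first". Fix an orientation of $V$. Orient $V/T(\sigma)$ so that $T(\sigma)$ followed by $V/T(\sigma)$ gives $V$, and orient $\operatorname{lin}(P_\sigma)=T(\sigma)^\perp=(V/T(\sigma))^*$ dually. With these choices,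
$$[\sigma:\tau]=(-1)^{q+1}[P_\tau:P_\sigma],\qquad q=\dim\sigma. \tag{3}$$
To see this, let $t=(t_1,\dots,t_q)$ be a positive basis of $T(\sigma)$, let $w\in T(\tau)$ point from $\sigma$ into $\tau$, and complete to a basis $(t,w,s_2,\dots,s_{n-q})$ of $V$, of sign $\varepsilon$. Let $\eta$ be the sign of $(t,w)$ in $T(\tau)$. The vectors of the dual basis of $V^*$ that correspond to $w,s_2,\dots$ form a basis $(w^*,s_2^*,\dots)$ of $T(\sigma)^\perp=\operatorname{lin}(P_\sigma)$, of sign $\varepsilon$. The vectors $(s_2^*,\dots)$ form a basis of $T(\tau)^\perp=\operatorname{lin}(P_\tau)$. Its sign there is that of $(s_2,\dots)$ in $V/T(\tau)$, which is $\varepsilon\eta$, because $(t,w)$ followed by the $s_i$ has sign $\varepsilon$.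

Next, $w^*$ points outward from $P_\sigma$ at $P_\tau$. For $u$ in the relative interior of $\sigma$ and small $\rho>0$, the point $u+\rho w$ is in the relative interior of $\tau$, and the bases of $M_{u+\rho w}$ are those bases of $M_u$ that maximize $w$. So $P_\tau$ is the face of $P_\sigma$ where $w$ is maximal, and $\langle w,w^*\rangle=1>0$. Hence in the boundary orientation induced from $P_\sigma$ the basis $(s_2^*,\dots)$ has the sign of $(w^*,s_2^*,\dots)$, which is $\varepsilon$, while its sign in the chosen orientation of $P_\tau$ is $\varepsilon\eta$. So $[P_\tau:P_\sigma]=\varepsilon\cdot\varepsilon\eta=\eta$. On the other side, the outward direction of $\tau$ at $\sigma$ is $-w$, so $[\sigma:\tau]$ is the sign of $(-w,t)$ in $\tau$, which is $(-1)\cdot(-1)^q\eta$. This proves (3).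

The factor $(-1)^{q+1}$ depends only on $q$, so it is absorbed by rescaling each degree by a sign. Therefore, if $\mathcal D$ is a set of cells of the subdivision of $P$ whose complement is a subcomplex with union $Y$, and all cells in $\mathcal D$ are loopless, then the cochain complex with one copy of $\mathbb R$ for each face dual to a cell in $\mathcal D$ is the relative cellular chain complex of $(P,Y)$ in reversed degree: degree $q$ corresponds to degree $n-q$.

**Step 2: which faces are bounded.** Suppose first that $M$ is disconnected, with a component $S$, $\emptyset\neq S\subsetneq E$. Every basis of $M$ meets $S$ in the same number of elements, so by Lemma 1 both $e_S$ and $-e_S$ are recession directions of every face, and $e_S\notin\mathbb R\mathbf 1$. So there are no bounded faces and $C^\bullet(L;W^0)=0$.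

Now let $M$ be connected, so that $\dim P=n$ (the dimension of a matroid polytope is the number of elements minus the number of components). Let $P_N$ be a cell.

* If $P_N\not\subseteq\partial P$: then $N$ is loopless, since a loop $i$ would put $P_N$ into $P\cap\{x_i=0\}$, which is a proper face of $P$ as $M$ is loopless. If $v$ is a recession direction of $\sigma_N$, then by Lemma 1 the face of $P$ where $v$ is maximal contains $P_N$. This face is not proper, so $v$ is constant on $P$, and since $\dim P=n$, $v\in\mathbb R\mathbf 1$. So $\sigma_N$ is bounded.
* If $P_N\subseteq\partial P$ and $N$ is loopless: $P_N$ is convex, so it lies in a proper face of $P$, the maximum face of some $v\notin\mathbb R\mathbf 1$. By Lemma 1, $\sigma_N$ is unbounded.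

So the bounded faces are dual to exactly the cells not in $\partial P$.

**Step 3: conclusion.** By Steps 1 and 2, for connected $M$,
$$H^q(L;W^0)\cong H_{n-q}(P,\partial P;\mathbb R)=\begin{cases}\mathbb R&q=0\\0&q>0,\end{cases}$$
since $P$ is an $n$-ball. This proves Theorem B. $\blacksquare$

## 8. Compact supports: proof of Theorem C

Let $q\ne d$. If $q<p$ then $C^q_c(L;W^p)=0$. If $p>d$ all groups vanish. If $p=d$, then $W^d(\sigma)\ne0$ only for $\dim\sigma=d$, so the complex lives only in degree $d$. If $q>d$ then $C_c^q=0$. The cases with content are $p=0$ and $p=q=1$.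

### Constant coefficients: the dual matroid complex

**Step 1: a relative homology group.** A cell $P_N$ is loopless iff it is not contained in $\partial_0P:=\bigcup_iP\cap\{x_i=0\}$. Indeed a loop $i$ puts $P_N$ into $\{x_i=0\}$. Conversely, if $P_N\subseteq\partial_0P$, a point of the relative interior of $P_N$ lies in some face $P\cap\{x_i=0\}$ of $P$; then all of $P_N$ does, and $i$ is a loop. So by Step 1 of Section 7,
$$H^q_c(L;W^0)\cong H_{n-q}(P,\partial_0P;\mathbb R).$$
If all elements of $M$ are coloops, then $P$ is a point, $\partial_0P=\emptyset$ and $d=n$; the group is nonzero only for $q=n=d$. Otherwise some $i$ is not a coloop, so $\partial_0P\ne\emptyset$, and since $P$ is contractible, $H_{n-q}(P,\partial_0P)=\tilde H_{n-q-1}(\partial_0P)$.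

**Step 2: the nerve.** Cover $\partial_0P$ by the closed convex sets $P\cap\{x_i=0\}$ for $i$ not a coloop (for a coloop the set is empty). For a nonempty set $S$, the intersection $P\cap\{x_i=0\ \forall i\in S\}$ is convex. It is nonempty iff some basis of $M$ avoids $S$: a point of it is a convex combination of vectors $e_B$, all of whose $B$ must avoid $S$. This says that $S$ is independent in the dual matroid $M^*$. By the nerve theorem $\partial_0P$ is homotopy equivalent to the independence complex of $M^*$, a matroid of rank $n+1-r=n-d\ge1$.

**Step 3: homology of the independence complex.** The independence complex $I(N)$ of a matroid $N$ of rank $\rho$ is shellable of dimension $\rho-1$ (Provan–Billera; Björner), so its reduced homology is concentrated in degree $\rho-1$. The homological statement also has a short direct proof, by induction on the number of elements. If $\rho=0$, then $I(N)=\{\emptyset\}$, with reduced homology only in degree $-1$. Otherwise choose a non-loop $e$. If $e$ is a coloop, $I(N)$ is a cone with apex $e$ and has no reduced homology. If not, the faces not containing $e$ form $I(N\setminus e)$, of rank $\rho$,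 and the faces containing $e$ correspond to $I(N/e)$, of rank $\rho-1$, by removing $e$. The augmented chain complexes give an exact sequence
$$\tilde H_k(I(N\setminus e))\to\tilde H_k(I(N))\to\tilde H_{k-1}(I(N/e)),$$
and for $k\ne\rho-1$ both outer terms vanish by induction.

With $\rho=n-d$: $\tilde H_{n-q-1}(\partial_0P)$ vanishes unless $n-q-1=n-d-1$, i.e. unless $q=d$. This settles $p=0$.

### The case $p=q=1$

If $d=0$ then $q>d$, and $d=1$ is excluded by $q\ne d$. So let $d\ge2$. Since $C^0_c(L;W^1)=0$, we must show that a cocycle $a=(a_e)_e$ in $C^1_c(L;W^1)$, $a_e\in T(e)$, is zero.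

**Step 1: a potential.** We enlarge the coefficients to the constant space $V$, where $a$ becomes a coboundary. Since $T(\cdot)\subseteq V$, $a$ is a cocycle in $C_c^1(L;V)$, and $C_c^\bullet(L;V)=C_c^\bullet(L;W^0)\otimes V$. By the case $p=0$ and $1\ne d$, $H^1_c(L;V)=0$. So $a=\delta\varphi$ with $\varphi_v\in V$ for each vertex $v$ of $L$. If $M$ is disconnected, then by Step 2 of Section 7 every face contains lines, so there are no vertices and $a=0$. Let $M$ be connected from now on. Then all faces are pointed: if $\pm v$ are recession directions of a face, then by Lemma 1 the bases of the corresponding cell both maximize and minimize $v$ over $M$, so $v$ is constant on $P$ and lies in $\mathbb R\mathbf 1$. In particular every edge has a vertex, and unbounded edges are rays. The condition $a_e\in T(e)$ now reads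
$$\varphi_v-\varphi_w\in T(e)\ \text{ for bounded edges }e=vw,\qquad\varphi_v\in T(e)\ \text{ for unbounded edges }e\text{ at }v. \tag{4}$$
We shall show that $\varphi_v=0$ for all $v$.

**Step 2: a subcomplex attached to one exchange.** Fix a vertex $v$ and bases $B$ and $B'=B-k+l$ of $M_v$ ($k\in B$, $l\notin B$). The aim is $\langle\varphi_v,e_{B'}-e_B\rangle=0$. The faces $\sigma_N$ for which $B,B'$ are bases of $N$ form a subcomplex of $L$, with union $\{u\in L:B,B'\text{ bases of }M_u\}$: a face of $\sigma_N$ is $\sigma_{N'}$ with all bases of $N$ being bases of $N'$. Let $X$ be the connected component of this subcomplex that contains $v$. Let $e$ be an edge in $X$, with dual cell $P_e$. Then $B,B'$ give vertices of $P_e$, so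
$$e_{B'}-e_B\in\operatorname{lin}(P_e)=T(e)^\perp. \tag{5}$$
By (4) and (5), the number $\langle\varphi_\cdot,e_{B'}-e_B\rangle$ is the same at both ends of a bounded edge of $X$, and it is $0$ at the end of an unbounded edge of $X$. So we want to walk inside $X$ from $v$ to an unbounded edge.

**Step 3: local minima are global.** We need a fact about valuated matroids (Murota, *Matrices and Matroids for Systems Analysis*, Thm. 5.2.7): if $f$ is a valuated matroid, $f(B)<\infty$, and $f(B-b+j)\ge f(B)$ for all $b\in B$, $j\notin B$, then $B$ minimizes $f$. To see it, let $f(C)<\infty$, $C\ne B$, and pick $i\in B\setminus C$. The exchange condition gives $j\in C\setminus B$ with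
$$f(B)+f(C)\ge f(B-i+j)+f(C-j+i)\ge f(B)+f(C-j+i).$$
So $f(C-j+i)\le f(C)$, and $C-j+i$ shares one more element with $B$. Repeat until $B$ is reached: $f(B)\le f(C)$. We apply this to $f(C)=\mu(C)-u(C)$, which satisfies the exchange condition because the linear term contributes the same amount to both sides.

**Step 4: $X$ is unbounded.** We build an explicit path in $X$ that goes to infinity. Write $v$ also for a representative in $\mathbb R^E$. Since $r=d+1\ge2$, we can choose $i\in B\cap B'$; then $i\ne k$. For $t\ge0$ put $u_b(t)=v_b$ for $b\in B\setminus i$, $u_i(t)=v_i+t$, and for $j\notin B$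
$$u_j(t)=\min_{b\in B}\bigl(\mu(B-b+j)-\mu(B)+u_b(t)\bigr).$$
This is finite: $j$ is not a loop of $M$, so some $B-b+j$ is a basis of $M$.

At $t=0$ we get $u(0)=v$. Indeed, $B$ is a basis of $M_v$, so $\mu(B-b+j)-\mu(B)+v_b-v_j\ge0$ for all $b\in B$, $j\notin B$. Moreover, $M_v$ is loopless, so each $j\notin B$ lies in a basis of $M_v$ of the form $B-b+j$, and for that $b$ there is equality. So the minimum is $v_j$.

For every $t$, the definition of $u_j(t)$ says $\mu(B-b+j)-\mu(B)+u_b(t)-u_j(t)\ge0$ for all $b,j$: no single exchange from $B$ decreases $\mu-u(t)$. By Step 3, $B$ is a basis of $M_{u(t)}$. For each $j\notin B$, a $b$ that attains the minimum gives a basis $B-b+j$ of $M_{u(t)}$. So $M_{u(t)}$ is loopless and $u(t)\in L$.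

Also $B'$ is a basis of $M_{u(t)}$ for all $t$. In the formula for $u_l(t)$, the term $b=k$ is constant in $t$ because $k\ne i$. It attains the minimum at $t=0$, because $B'=B-k+l$ is a basis of $M_v$. The other terms do not decrease with $t$. So the term $b=k$ attains the minimum for all $t$.

Hence the path $u(t)$, which is continuous and starts at $v$, stays in $X$. Since $u_i(t)-u_k(t)=v_i-v_k+t\to\infty$, $X$ is unbounded.

**Step 5: the walk.** $X$ is a connected finite complex of pointed polyhedra. Within a pointed polyhedron any vertex can be joined to any other by bounded edges: take a linear function minimized only at the target vertex, and from any other vertex follow an edge along which it decreases; such an edge is bounded, because the function is bounded below. Two faces of $X$ that meet do so in a common face, which has a vertex. So all vertices of $X$ are joined by bounded edges of $X$. Since $X$ is unbounded and finite, some face of $X$ is unbounded; it is pointed, so it has an unbounded edge, and this edge lies in $X$. By Step 2, $\langle\varphi_\cdot,e_{B'}-e_B\rangle$ is $0$ at the end of this unbounded edge and is constant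 along bounded edges. So $\langle\varphi_v,e_{B'}-e_B\rangle=0$.

**Step 6: all of $\varphi$ vanishes.** Every edge of the matroid polytope $P_v$ joins $e_B$ to $e_{B'}$ with $B'=B-k+l$ (Gelfand–Goresky–MacPherson–Serganova). The edge directions of a polytope span its direction space, which here is $\operatorname{lin}(P_v)=T(v)^\perp=V^*$. So Step 5 shows that $\varphi_v$ is annihilated by all of $V^*$, and $\varphi_v=0$. This holds for every vertex $v$, so $a=\delta\varphi=0$.

Finally let $d\le2$ and $q\ne d$. For $q>d$ the group is zero. For $d\le1$ every $p$ satisfies $p=0$ or $p\ge d$. For $d=2$ the only other value is $p=1$, where $q=0$ is covered by $q<p$, and $q=1$ by $p=q=1$. So the second half of the conjecture holds for $d\le2$, and Theorem C is proved. $\blacksquare$
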